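\title{Continuous densities for the Chevalley map of $\mathfrak{gl}_n$ over non-archimedean local fields}

\begin{abstract}
Let $F$ be a non-archimedean local field of any characteristic, and let $\chi$ be the map that sends an $n\times n$ matrix to its characteristic polynomial. We prove that the pushforward under $\chi$ of every smooth compactly supported measure on $\mathfrak{gl}_n(F)$ has a continuous compactly supported density. In particular, $\chi$ is analytically FRS over $\mathbb F_\ell((t))$ for every finite field $\mathbb F_\ell$ and every $n$. For Haar measure on the integral matrices, the density at a polynomial $c$ is a constant times $\sum_I[R_c:I]^{-1}$, the sum over the ideals of finite index in $R_c=O[x]/(c)$. This sum depends only on the ring $R_c$, so that over $k((t))$ one can exchange $t$ and $x$ and lower the degree near an inseparable polynomial. Near nilpotent matrices we use a contraction of explicit transversal slices. We also compute the density at all split polynomials, and show that for $n\le 3$ this value is the maximum.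
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $F$ be a local field of arbitrary characteristic, let $\mathbf X$ be a smooth variety over $F$, and put $X=\mathbf X(F)$. A measure $\mu$ on $X$ is \emph{smooth and compactly supported} if its support is compact and every point of $X$ has an analytic chart, identifying a neighborhood with an open subset of $F^{\dim\mathbf X}$, in which $\mu$ is a locally constant function times a Haar measure.

\begin{definition}\label{def:frs}
Let $\phi:\mathbf M\to\mathbf N$ be a flat morphism of smooth varieties over $F$ whose fibers are reduced and normal. Then $\phi$ is \emph{analytically FRS} (an-FRS) if for every smooth compactly supported measure $\mu_M$ on $M=\mathbf M(F)$ there are a smooth compactly supported measure $\mu_N$ on $N=\mathbf N(F)$ and a bounded function $f$ on $N$ with $\phi_*\mu_M=f\mu_N$. For a morphism over a finite field $\mathbb F_\ell$, the notion is applied after extension of scalars to $F=\mathbb F_\ell((t))$.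
\end{definition}

From now on $F$ is non-archimedean, with ring of integers $O$, uniformizer $t$ and residue field $k$ of cardinality $q$. Where $\phi$ is smooth it is locally a projection on $F$-points, and integration along the fibers takes smooth measures to smooth measures. So Definition~\ref{def:frs} measures how much mass the singular points of the fibers can concentrate. When $N$ is an affine space with Haar measure $dy$, it says that every $\phi_*\mu_M$ has a bounded density with respect to $dy$: if $\mu_N=h\,dy$, the density is $fh$; conversely, given a bounded density, take $\mu_N=1_L\,dy$ with $L$ compact open and containing the image of the support of $\mu_M$.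

Let $\mathfrak{gl}_n$ be the affine space of $n\times n$ matrices and $\mathfrak c_n\cong\mathbb A^n$ the affine space of monic polynomials $c=x^n+c_1x^{n-1}+\dots+c_n$. The \emph{Chevalley map} is
\[
\chi:\mathfrak{gl}_n\to\mathfrak c_n,\qquad \chi(A)=\det(x-A).
\]
It is defined over $\mathbb Z$, hence over every field. The following conjecture is posed in \cite{AGKS}: \emph{for every finite field $\mathbb F_\ell$ and every $n\ge1$, the Chevalley map over $\mathbb F_\ell$ is an-FRS.}

The question has a concrete form. Let $dA$ and $dc$ be the Haar measures that give volume $1$ to $\mathfrak{gl}_n(O)$ and $\mathfrak c_n(O)$, and suppose $\chi_*(1_{\mathfrak{gl}_n(O)}dA)=f\,dc$. Computing the volume of $\{A:\chi(A)\equiv c \bmod t^j\}$ in two ways, one finds that the number of matrices over $O/t^j$ with characteristic polynomial $c \bmod t^j$ is $q^{j(n^2-n)}$ times the average of $f$ over the class of $c$ modulo $t^j$. So $f$ is bounded exactly when this number is at most $Cq^{j(n^2-n)}$, uniformly in $j$ and $c$.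

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:frs}
For every finite field $\mathbb F_\ell$ and every $n\ge1$, the Chevalley map $\chi:\mathfrak{gl}_n\to\mathfrak c_n$ is an-FRS over $F=\mathbb F_\ell((t))$.
\end{theorem}

We deduce this from a stronger statement. For a commutative ring $B$ let
\[
Z(B)=\sum_I[B:I]^{-1}\in[1,\infty],
\]
the sum over all ideals $I$ of finite index. For $c\in\mathfrak c_n(O)$ put $R_c=O[x]/(c)$, and let
\[
\gamma_n=\prod_{i=1}^n(1-q^{-i}),\qquad \beta_n=\prod_{i=1}^n\frac{1-q^{-i}}{1-q^{-1}}=\gamma_n(1-q^{-1})^{-n}.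
\]

\begin{theorem}\label{thm:cont}
Let $F$ be any non-archimedean local field. For every smooth compactly supported measure $\mu$ on $\mathfrak{gl}_n(F)$ we have $\chi_*\mu=f\,dc$ with $f$ continuous and compactly supported. For $\mu=1_{\mathfrak{gl}_n(O)}dA$ we have $f(c)=\gamma_nZ(R_c)$ at every $c\in\mathfrak c_n(O)$.
\end{theorem}

Since $\mathfrak c_n(O)$ is compact, it follows that $\sup_cZ(O[x]/(c))<\infty$, the supremum over all monic $c\in O[x]$ of degree $n$, whether $O[x]/(c)$ is reduced or not.

\begin{theorem}\label{thm:const}
Let $F$ be any non-archimedean local field, let $f$ be the continuous density of $\chi_*(1_{\mathfrak{gl}_n(O)}dA)$, and let $C_n(F)=\sup_cf(c)$.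
\begin{enumerate}
\item[(i)] If $c$ splits over $O$, that is, $c=\prod_i(x-\alpha_i)$ with $\alpha_i\in O$, then $f(c)=\beta_n$. In particular $f(x^n)=\beta_n$ and $C_n(F)\ge\beta_n$.
\item[(ii)] For $n\le3$ we have $C_n(F)=\beta_n$. Equivalently, for $n\le3$, $Z(R_c)\le(1-q^{-1})^{-n}$ for all $c\in\mathfrak c_n(O)$, with equality if $c$ splits over $O$.
\end{enumerate}
\end{theorem}

If the roots $\alpha_i$ are distinct modulo $t$, then $R_c\cong O^n$ and $Z(R_c)=(1-q^{-1})^{-n}$ is a product of geometric series. Part (i) says that the value does not change when roots collide. For $n\ge4$ we do not claim that $C_n(F)=\beta_n$; the proof gives $\beta_n\le C_n(F)<\infty$.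

\subsection{The method}

Why should the density be bounded? Consider the most singular point, $A=0$. The map $A\mapsto tA$ multiplies volumes by $q^{-n^2}$, while the induced map $c_i\mapsto t^ic_i$ multiplies volumes by $q^{-n(n+1)/2}$. So the shell of matrices divisible exactly by $t^j$ contributes $q^{-jn(n-1)/2}$ times a rescaled copy of the contribution of the outermost shell, and the sum over $j$ converges for $n\ge2$. Section~\ref{sec:scaling} turns this into a complete proof for $n=2$, and shows on a cubic cone that normality of the fibers alone does not suffice.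

In general we show by induction on $n$ that every matrix $A$ has a neighborhood whose pushforward has a continuous density. There are three cases.
\begin{itemize}
\item If $\chi(A)$ has two coprime factors, then $A$ is block diagonal and the problem splits (Section~\ref{sec:induction}).
\item If $\chi(A)=(x-a)^n$ with $a\in F$, we replace $\mathfrak{gl}_n$ by a slice transversal to the conjugacy class of $A-a$. The slice carries a contraction, and the gain in the exponent is half the codimension of the class in the nilpotent cone (Section~\ref{sec:nilp}).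
\item If $\chi(A)=P^m$ with $P$ irreducible of degree at least $2$, then in characteristic $0$ the Jordan decomposition reduces the problem to $\mathfrak{gl}_m$ over the field $F[x]/(P)$. For inseparable $P$ this reduction breaks down. Here we use the formula $f(c)=\gamma_nZ(R_c)$ of Section~\ref{sec:ideals}: it depends only on the ring $R_c$, and a ring $k[[t,x]]/(c)$ can be read as an algebra over $k[[x]]$, of smaller rank (Section~\ref{sec:irred}).
\end{itemize}
The exchange of $t$ and $x$ has no reason to respect null sets. So we must control densities at every point and not only almost everywhere; Section~\ref{sec:dens} sets this up. Theorem~\ref{thm:const} is proved in Section~\ref{sec:const}, except for the case $n=2$ of (ii), which is part of Proposition~\ref{prop:two}.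

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Fields and polynomials}

The field $F$ has characteristic $0$ or is of the form $k((t))$, with $O=k[[t]]$. The valuation $v$, with $v(t)=1$, extends uniquely to an algebraic closure $\bar F$, so it is invariant under automorphisms of $\bar F$ over $F$; and $|a|=q^{-v(a)}$. A bar denotes reduction modulo $t$. A \emph{lattice} in a finite-dimensional $F$-vector space is the $O$-span of a basis. Haar measure on $F^N$ gives $O^N$ volume $1$. We identify $\mathfrak c_n(F)$ with $F^n$ by the coefficients and drop the index $n$ when it is clear. A monic polynomial over $F$ lies in $\mathfrak c(O)$ if and only if all its roots have $v\ge0$.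

For $a\in F$ and $z\in F^\times$ define maps of $\mathfrak c_n(F)$ to itself by
\[
(\sigma_ac)(x)=c(x-a),\qquad(\tau_zc)(x)=z^nc(x/z).
\]
On roots, $\sigma_a$ is $\theta\mapsto\theta+a$ and $\tau_z$ is $\theta\mapsto z\theta$. Hence
\begin{equation}\label{eq:equiv}
\chi(zA+a)=\sigma_a\tau_z\,\chi(A),\qquad \tau_z\sigma_b=\sigma_{zb}\tau_z .
\end{equation}
The map $\sigma_a$ is affine with unipotent linear part, so it preserves $dc$. The map $\tau_z$ is $c_i\mapsto z^ic_i$, so $\tau_t$ multiplies volumes by $q^{-n(n+1)/2}$. For $j\ge0$ and $a\in O$ put
\[
D_j(a)=\sigma_a\tau_t^j\,\mathfrak c(O)=\{c\in\mathfrak c(F):v(\theta-a)\ge j\text{ for all roots }\theta\text{ of }c\}.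
\]
The second description shows that $D_j(a)$ depends only on $a$ modulo $t^j$, and that
\begin{equation}\label{eq:disjoint}
D_j(a)\cap D_j(a')=\emptyset\quad\text{if }a\not\equiv a'\pmod{t^j}.
\end{equation}

We use three facts about factorization.

\emph{Hensel's lemma.} If $c\in O[x]$ is monic and $\bar c=\prod_i\bar u_i$ with pairwise coprime monic $\bar u_i\in k[x]$, then $c=\prod_iu_i$ for unique monic lifts $u_i\in O[x]$.

\emph{Weierstrass division and preparation.} Let $\mathcal O=k[[s]]$, and call a monic $c\in\mathcal O[y]$ of degree $n$ \emph{distinguished} if $c\equiv y^n\pmod s$. Every $g\in\mathcal O[[y]]$ is uniquely $hc+r$ with $h\in\mathcal O[[y]]$ and $r\in\mathcal O[y]$ of degree $<n$; thus $\mathcal O[y]/(c)=\mathcal O[[y]]/(c)$. If the reduction of $g\in\mathcal O[[y]]$ modulo $s$ has finite order $e$ in $y$, then $g=u\tilde g$ for a unique unit $u\in\mathcal O[[y]]^\times$ and a unique distinguished polynomial $\tilde g$ of degree $e$.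

\subsection{Analysis over $F$}

The inverse function theorem holds for analytic maps over $F$ in every characteristic: a map with invertible differential at a point restricts to an analytic isomorphism from a neighborhood onto an open set. A \emph{submersion} is an analytic map with surjective differential. If $\Theta:X\to Y$ is an analytic map between open subsets of $F^N$ whose Jacobian determinant $J$ vanishes nowhere, then $|J|$ is locally constant and, for Borel $h\ge0$,
\begin{equation}\label{eq:cv}
\int_Xh(\Theta(x))\,|J(x)|\,dx=\int_Yh(y)\,\#\Theta^{-1}(y)\,dy .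
\end{equation}
(For injective $\Theta$ this is the change of variables formula; in general, cut $X$ into countably many compact open sets on which $\Theta$ is injective.) In particular, a smooth compactly supported measure on $F^N$ is $h\,dx$ with $h$ locally constant and compactly supported. The zero set of a nonzero polynomial on $F^N$ is null. Nonempty open sets have positive measure, so a measure has at most one continuous density, and an inequality between continuous functions that holds almost everywhere on an open set holds everywhere on it.

\begin{lemma}\label{lem:hensel}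
Let $x_0\in O^N$, and let $\varphi:x_0+tO^N\to O^M$ have as coordinates quotients of polynomials over $O$ whose denominators are units at $x_0$. If the reduction modulo $t$ of the differential $d\varphi_{x_0}$ is surjective, then $\varphi$ pushes Haar measure on $x_0+tO^N$ to $q^{M-N}$ times Haar measure on $\varphi(x_0)+tO^M$.
\end{lemma}

\begin{proof}
Add $N-M$ of the coordinate functions of $O^N$ to $\varphi$ so as to obtain a map $\Theta$ to $O^N$ whose Jacobian determinant is a unit at $x_0$, hence on the whole residue class. By Newton's iteration (Hensel's lemma in several variables) $\Theta$ is a bijection of $x_0+tO^N$ onto $\Theta(x_0)+tO^N$, and by \eqref{eq:cv} it preserves measure. Projecting to the first $M$ coordinates integrates over $tO^{N-M}$, of volume $q^{M-N}$.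
\end{proof}

\subsection{Regular matrices and the fibers of $\chi$}

Let $K$ be a field. For $c\in\mathfrak c_n(K)$ the \emph{companion matrix} $C_c$ is the matrix of multiplication by $x$ on $K[x]/(c)$ in the basis $e_i=x^{i-1}$, $1\le i\le n$. Thus $C_ce_i=e_{i+1}$ for $i<n$, and $\chi(C_c)=c$. A vector $v$ is \emph{cyclic} for $A$ if $v,Av,\dots,A^{n-1}v$ is a basis. A matrix $A\in\mathfrak{gl}_n(K)$ is \emph{regular} if it satisfies the following conditions, which are equivalent by the structure theorem for $K[x]$-modules: $A$ has a cyclic vector; $A$ is conjugate to $C_{\chi(A)}$; $1,A,\dots,A^{n-1}$ are linearly independent; over $\bar K$, $A$ has one Jordan block for each eigenvalue.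

\begin{lemma}\label{lem:diff}
The differential of $\chi$ at $A\in\mathfrak{gl}_n(K)$ is surjective if and only if $A$ is regular.
\end{lemma}

\begin{proof}
Let $c=\chi(A)$ and write $\frac{c(x)-c(y)}{x-y}=\sum_{i=0}^{n-1}x^i\,g_i(y)$, where $g_i$ is monic of degree $n-1-i$. By Cayley--Hamilton, $(x-A)\sum_ix^ig_i(A)=c(x)-c(A)=c(x)$, so $\sum_ix^ig_i(A)$ is the adjugate of $x-A$. Differentiating the determinant gives $d\chi_A(Y)=-\sum_ix^i\operatorname{tr}(g_i(A)Y)$. This map is surjective if and only if the $n$ functionals $Y\mapsto\operatorname{tr}(g_i(A)Y)$ are independent. As the trace form is nondegenerate, this means that the $g_i(A)$ are independent, that is, that $1,A,\dots,A^{n-1}$ are.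
\end{proof}

The next lemma verifies the standing assumption of Definition~\ref{def:frs}. It is not used in the analytic part of the paper.

\begin{lemma}\label{lem:flat}
The morphism $\chi$ is flat, and its fibers are geometrically reduced and normal.
\end{lemma}

\begin{proof}
Work over an algebraically closed field $K\supset F$. A fiber is a finite union of conjugacy classes. If $A$ has Jordan blocks of sizes $\lambda^{(\alpha)}_i$ for the eigenvalue $\alpha$, its centralizer algebra is the endomorphism ring of $\bigoplus_{\alpha,i}K[x]/(x-\alpha)^{\lambda_i^{(\alpha)}}$ and has dimension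
\begin{equation}\label{eq:centralizer}
\sum_\alpha\sum_{i,j}\min(\lambda_i^{(\alpha)},\lambda_j^{(\alpha)})=n+2\sum_\alpha\sum_{i<j}\min(\lambda_i^{(\alpha)},\lambda_j^{(\alpha)}).
\end{equation}
The centralizer in $GL_n$ is open in this algebra. So each fiber contains one regular class, of dimension $n^2-n$, and its other classes have dimension at most $n^2-n-2$. All fibers therefore have dimension $n^2-n$. A morphism between smooth varieties whose fibers all have dimension equal to the difference of the dimensions is flat. Each fiber is cut out of $\mathbb A^{n^2}$ by $n$ equations and has codimension $n$, so it is Cohen--Macaulay and satisfies Serre's condition $S_2$. By Lemma~\ref{lem:diff} it is smooth outside a subset of codimension at least $2$, so it satisfies $R_1$. By Serre's criterion its local rings are normal domains.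
\end{proof}

\section{Scaling, and the case $n=2$}\label{sec:scaling}

The following example shows the scaling argument when it fails.

\begin{example}\label{ex:cubic}
Let the residue characteristic be different from $3$ and let $\varphi(x_1,x_2,x_3)=x_1^3+x_2^3+x_3^3$. This map $\mathbb A^3\to\mathbb A^1$ is flat, and its fibers are surfaces with at most one singular point, hence normal by Serre's criterion. Let $U=O^3\setminus tO^3$. On $U$ the differential is nonzero modulo $t$, so by Lemma~\ref{lem:hensel} the density of $\varphi_*(1_Udx)$ at $s\in O$ is $f_U(s)=q^{-2}N(\bar s)$, where $N(\bar s)$ counts the nonzero points of $k^3$ with $\varphi=\bar s$. Now $O^3\setminus\{0\}=\bigsqcup_jt^jU$, and multiplication by $t^j$ on the source and by $t^{3j}$ on the target scale volumes by the same factor $q^{-3j}$. So $\varphi_*(1_{O^3}dx)$ has density $\sum_{j\ge0}f_U(t^{-3j}s)$. Every $j$ with $3j<v(s)$ contributes $q^{-2}N(0)\ge q^{-2}$, because of the point $(1,-1,0)$. The density is unbounded near $0$, and $\varphi$ is not an-FRS.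
\end{example}

For $\chi$ on $\mathfrak{gl}_2$ the source scales by $q^{-4}$ and the target by $q^{-3}$, and the series converges. One new feature appears: the singular points are all the scalar matrices, so we must contract toward each of them.

\begin{proposition}\label{prop:two}
Let $n=2$. The measure $\chi_*(1_{\mathfrak{gl}_2(O)}dA)$ has a continuous density $f$, and $f(c)\le1+q^{-1}=\beta_2$, with equality if and only if $c$ splits over $O$.
\end{proposition}

\begin{proof}
Let $U$ be the set of $A\in\mathfrak{gl}_2(O)$ that are not scalar modulo $t$. A nonscalar $2\times2$ matrix is regular. By Lemmas~\ref{lem:diff} and~\ref{lem:hensel}, $\chi_*(1_UdA)$ has density $f_U(c)=q^{-2}N(\bar c)$ on $\mathfrak c(O)$ and $0$ elsewhere, where $N(\bar c)$ is the number of regular matrices over $k$ with characteristic polynomial $\bar c$. These form one conjugacy class, with centralizer $(k[x]/\bar c)^\times$, of order $(q-1)^2$, $q^2-1$ or $q(q-1)$. As $\#GL_2(k)=(q^2-1)(q^2-q)$,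
\[
f_U(c)=\begin{cases}1+q^{-1}&\text{if }\bar c\text{ has two distinct roots in }k,\\ 1-q^{-1}&\text{if }\bar c\text{ is irreducible},\\ 1-q^{-2}&\text{if }\bar c\text{ has a double root.}\end{cases}
\]
For a nonscalar $A\in\mathfrak{gl}_2(O)$ let $j$ be the largest integer such that $A$ is scalar modulo $t^j$. Then $A\in a+t^jU$ for a unique $a\in O/t^j$. So $\mathfrak{gl}_2(O)$ is the disjoint union of the sets $a+t^jU$ and the null set of scalars. By \eqref{eq:equiv}, the map $A\mapsto a+t^jA$ covers $\sigma_a\tau_t^j$, and these maps scale volumes by $q^{-4j}$ and $q^{-3j}$. Hence the following function is a density: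
\[
f(c)=\sum_{j\ge0}q^{-j}\sum_{a\in O/t^j}f_U(\tau_t^{-j}\sigma_{-a}c).
\]
The term indexed by $(j,a)$ is locally constant and supported in $D_j(a)$. By \eqref{eq:disjoint}, for each $j$ at most one $a$ contributes at a given $c$. So the $j$-th term is at most $q^{-j}(1+q^{-1})$, the series converges uniformly, and $f$ is continuous.

Fix $c\in\mathfrak c(O)$ and let $m\le\infty$ be the supremum of the $j$ such that $c\in D_j(a)$ for some $a$. If $m=\infty$, both roots are the limit of the same sequence in $O$, so $c=(x-a)^2$ with $a\in O$. In either case there is $a\in O$ with $c\in D_j(a)$ for all finite $j\le m$. For $j<m$ the roots of $\tau_t^{-j}\sigma_{-a}c$ have positive valuation, so this polynomial is $\equiv x^2$ and the $j$-th term is $q^{-j}(1-q^{-2})$. If $m=\infty$, the sum is $1+q^{-1}$. If $m<\infty$, then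
\[
f(c)=(1+q^{-1})(1-q^{-m})+q^{-m}f_U(c'),\qquad c'=\tau_t^{-m}\sigma_{-a}c\in\mathfrak c(O).
\]
This is at most $1+q^{-1}$, with equality if and only if $\bar c'$ has two distinct roots in $k$. In that case $c'$, hence $c$, splits over $O$ by Hensel's lemma. Conversely, if $c$ has distinct roots $\alpha_1,\alpha_2\in O$, then $m=v(\alpha_1-\alpha_2)$, we may take $a=\alpha_1$, and the roots of $c'$ are $0$ and a unit.
\end{proof}

There are $q^j$ pieces at level $j$, which would cancel the gain $q^{-j}$, but their images are disjoint. The argument does not divide by $n$ to reduce to trace zero, and so it is insensitive to the characteristic. For larger $n$ the outer shell $U$ still contains singular points of $\chi$, and they have to be treated by induction.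

\section{Densities defined at every point}\label{sec:dens}

In this section $X,X',Y,Y'$ are open subsets of finite-dimensional affine spaces over $F$, with Haar measures $dx,dx',dy,dy'$. Let $\varphi:X\to Y$ be analytic, and let $X^\circ$ be the open set where its differential is surjective. We call $\varphi$ \emph{generically submersive} if $X\setminus X^\circ$ is null. By Lemma~\ref{lem:diff}, for $\chi$ the set $X^\circ$ consists of the regular matrices. The others lie in the zero set of the nonzero polynomial $\det(e_1,Ae_1,\dots,A^{n-1}e_1)$, so $\chi$ is generically submersive.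

A \emph{box} for $\varphi$ is a compact open set $K\subset X^\circ$ with an analytic map $\pi:K\to F^r$ such that $(\varphi,\pi)$ is an isomorphism of $K$ onto a product $\varphi(K)\times T$ of compact open sets and carries $dx$ to $\delta\,dy\,d\tau$, where $\delta>0$ is a constant and $d\tau$ is Haar measure on $F^r$. Every point of $X^\circ$ lies in a box: complete $\varphi$ by a linear map $\pi$ so that $(\varphi,\pi)$ has invertible differential, and take a small product of balls on which the Jacobian has constant absolute value. A compact open subset of a box is a finite disjoint union of products of balls, which are boxes. So every open subset of $X^\circ$ is a countable disjoint union of boxes.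

On a box, let $\omega_y$ be the measure $\delta\,d\tau$ on the fiber $\{y\}\times T$. For compact open $K'\subset K$ the function $y\mapsto\omega_y(K'\cap\varphi^{-1}(y))$ is locally constant, and by Fubini it is a density of $\varphi_*(1_{K'}dx)$. Since a continuous density is unique, two boxes define the same measures on their overlap. So the $\omega_y$ glue to a measure $\omega_y$ on $\varphi^{-1}(y)\cap X^\circ$, the \emph{fiber measure}. For compact open $K\subset X$ put
\[
f_K(y)=f^\varphi_K(y)=\omega_y\bigl(K\cap X^\circ\cap\varphi^{-1}(y)\bigr)\in[0,\infty].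
\]
This function is defined at every $y$, and it is additive in $K$.

\begin{lemma}\label{lem:dens}
Let $\varphi$ be generically submersive and $K\subset X$ compact open.
\begin{enumerate}
\item[(a)] $\varphi_*(1_Kdx)=f_K\,dy$, and $f_K$ is lower semicontinuous.
\item[(b)] If $f_K$ is finite and continuous on an open set containing $\varphi(K)$, then it is finite and continuous on $Y$.
\item[(c)] If $f_K$ is finite and continuous on an open set $V\subset Y$ and $K'\subset K$ is compact open, then $f_{K'}$ is finite and continuous on $V$.
\end{enumerate}
\end{lemma}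

\begin{proof}
(a) Write $K\cap X^\circ$ as a disjoint union of boxes $K_i\cong\varphi(K_i)\times T_i$ with constants $\delta_i$. Then $f_K=\sum_i\delta_i\operatorname{vol}(T_i)1_{\varphi(K_i)}$. Each term is the density of $\varphi_*(1_{K_i}dx)$ and $K\setminus X^\circ$ is null, which gives the first claim. The sum is the supremum of its continuous partial sums, which gives the second.

(b) The function $f_K$ vanishes on the open set $Y\setminus\varphi(K)$.

(c) We have $f_K=f_{K'}+f_{K\setminus K'}$, so both summands are finite on $V$. The function $f_{K'}$ is lower semicontinuous, and $f_{K'}=f_K-f_{K\setminus K'}$ is upper semicontinuous on $V$.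
\end{proof}

\begin{definition}
Let $\varphi$ be generically submersive near $x\in X$. The point $x$ is \emph{good} for $\varphi$ if $f_K$ is finite and continuous on $Y$ for some compact open neighborhood $K$ of $x$.
\end{definition}

By Lemma~\ref{lem:dens}(c), the same then holds for all smaller $K$. Moreover,
\begin{equation}\label{eq:compact}
\text{if all points of a compact open $K$ are good, then $f_K$ is finite, continuous and bounded.}
\end{equation}
Indeed, $K$ is a finite disjoint union of compact open subsets of neighborhoods as in the definition, and $f_K$ has compact support.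

\begin{lemma}\label{lem:ops}
\begin{enumerate}
\item[(a)] \emph{(Symmetry.)} Let $\varphi:X\to Y$ and $\varphi':X'\to Y'$ be analytic, and let $\alpha:X\to X'$, $\beta:Y\to Y'$ be analytic isomorphisms with $\varphi'\alpha=\beta\varphi$ that multiply volumes by constants $r$ and $s$. Then $f^{\varphi'}_{\alpha K}(y')=(r/s)f^\varphi_K(\beta^{-1}y')$ for all $y'\in Y'$.
\item[(b)] \emph{(Pullback.)} Let $a:X'\to X$ be a submersion and $\varphi:X\to Y$ analytic. Then $\varphi a$ is submersive at $x'$ if and only if $\varphi$ is submersive at $a(x')$; $\varphi a$ is generically submersive if and only if $\varphi$ is so on the open set $a(X')$; and in that case $x'$ is good for $\varphi a$ if and only if $a(x')$ is good for $\varphi$.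
\item[(c)] \emph{(Products.)} If $x_i$ is good for $\varphi_i:X_i\to Y_i$, $i=1,2$, then $(x_1,x_2)$ is good for $\varphi_1\times\varphi_2$.
\item[(d)] \emph{(Local isomorphisms of the target.)} If $x$ is good for $\varphi:X\to Y$ and $\psi:Y\to Y'$ is analytic with invertible differential at $\varphi(x)$, then $x$ is good for $\psi\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\alpha$ matches the submersive loci. If $(K,\pi)$ is a box for $\varphi$ with constant $\delta$, then $(\alpha K,\pi\alpha^{-1})$ is a box for $\varphi'$ with constant $r\delta/s$. Sum over a decomposition of $K\cap X^\circ$ into boxes.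

(b) The first claim is the chain rule. Let $K\cong a(K)\times T$ be a box for $a$, with constant $\delta$. The nonsubmersive points of $\varphi a$ in $K$ form the set $(a(K)\setminus X^\circ)\times T$, which is null if and only if $a(K)\setminus X^\circ$ is; countably many boxes cover $X'$. If $K_1\cong\varphi(K_1)\times T_1$ is a box for $\varphi$ in $a(K)$ with constant $\delta_1$, then $K_1\times T\cong\varphi(K_1)\times(T_1\times T)$ is a box for $\varphi a$ with constant $\delta\delta_1$. So
\begin{equation}\label{eq:fiberproduct}
\text{on $K$, the fiber measure of $\varphi a$ over $y$ is }\delta\,\omega_y\otimes d\tau,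
\end{equation}
and $f^{\varphi a}_{X_1\times T'}=\delta\operatorname{vol}(T')f^\varphi_{X_1}$ for compact open $X_1\subset a(K)$ and $T'\subset T$. Such products form a basis of neighborhoods of any point of $K$.

(c) The submersive locus is $X_1^\circ\times X_2^\circ$, and a product of boxes is a box. So $f_{K_1\times K_2}(y_1,y_2)=f_{K_1}(y_1)f_{K_2}(y_2)$.

(d) Choose an open $W\ni\varphi(x)$ on which $\psi$ is an isomorphism onto an open set and has Jacobian of constant absolute value. Apply (a) on $\varphi^{-1}(W)$ with $\alpha$ the identity and $\beta=\psi|_W$, and then Lemma~\ref{lem:dens}(b).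
\end{proof}

Conjugation preserves $dA$ and $\chi$. So by Lemma~\ref{lem:ops}(a) and \eqref{eq:equiv}, \emph{goodness for $\chi$ is invariant under conjugation and under $A\mapsto zA+a$} for $z\in F^\times$, $a\in F$. Since $\chi$ is constant along conjugacy classes, it suffices to study it on a subspace transversal to the class. The next lemma is used in all three cases of the induction.

\begin{lemma}\label{lem:slice}
Let $\Sigma$ be an affine space over $F$, let $\iota:\Sigma\to\mathfrak{gl}_n(F)$ be an affine map whose linear part has image $T$, and let $s\in\Sigma$ satisfy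
\begin{equation}\label{eq:transversal}
[\mathfrak{gl}_n(F),\iota(s)]+T=\mathfrak{gl}_n(F).
\end{equation}
Then $\chi\iota$ is generically submersive near $s$; it is submersive at $s$ if and only if $\iota(s)$ is regular; and $s$ is good for $\chi\iota$ if and only if $\iota(s)$ is good for $\chi$.
\end{lemma}

\begin{proof}
The differential of $a(g,s')=g\,\iota(s')g^{-1}$ at $(1,s)$ has image $[\mathfrak{gl}_n(F),\iota(s)]+T$. So $a$ is a submersion on a neighborhood $G_0\times\Sigma_0$ of $(1,s)$ in $GL_n(F)\times\Sigma$. We have $\chi a=(\chi\iota)\circ\mathrm{pr}$, where $\mathrm{pr}$ is the projection to $\Sigma_0$. Apply Lemma~\ref{lem:ops}(b) to $a$ and to $\mathrm{pr}$.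
\end{proof}

\section{The density as a sum over ideals}\label{sec:ideals}

A regular matrix with characteristic polynomial $c$ is conjugate to $C_c$, but the conjugating element is defined only up to the centralizer, which varies with $c$. Adding a cyclic vector removes this ambiguity: pairs $(A,v)$ with $v$ cyclic are parametrized by $\mathfrak c\times GL_n$, and integrating over $v\in O^n$ costs nothing.

\begin{proposition}\label{prop:Z}
For every $c\in\mathfrak c_n(O)$ we have $f^\chi_{\mathfrak{gl}_n(O)}(c)=\gamma_nZ(R_c)$ in $[0,\infty]$.
\end{proposition}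

\begin{proof}
\emph{Coordinates on cyclic pairs.} Let $\Psi(c,g)=(gC_cg^{-1},ge_1)$. If $(A,v)=\Psi(c,g)$, then $A^iv=ge_{i+1}$ for $i<n$, so $g$ is the matrix with columns $v,Av,\dots,A^{n-1}v$, and $c=\chi(A)$. Conversely, for a cyclic pair $(A,v)$ this $g$ is invertible, and $g^{-1}Ag=C_{\chi(A)}$ by Cayley--Hamilton. So $\Psi$ is an isomorphism, over $\mathbb Z$, from $\mathfrak c\times GL_n$ onto the open set where $\det(v,Av,\dots,A^{n-1}v)$ is invertible. By the chain rule, its Jacobian determinant $J$ is a unit of $\mathbb Z[c_i,g_{ij},(\det g)^{-1}]$. As $\det g$ is irreducible in the factorial ring $\mathbb Z[c_i,g_{ij}]$, we have $J=\pm(\det g)^m$. Replacing $g$ by $zg$ fixes $A$ and replaces $v$ by $zv$; comparing Jacobians gives $z^{n^2}J(c,zg)=z^nJ(c,g)$. So $n^2+nm=n$ and $m=1-n$.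

\emph{The fiber integral.} Consider $(A,v)\mapsto\chi(A)$ on $\mathfrak{gl}_n(F)\times F^n$. By \eqref{eq:fiberproduct}, its fiber measure over $c$ is $\omega_c\otimes dv$ on the pairs with $A$ regular. For each regular $A$ the noncyclic $v$ form the zero set of a nonzero polynomial, which is null. So $f_{\mathfrak{gl}_n(O)}(c)$ is the fiber measure of the set of cyclic pairs in $\mathfrak{gl}_n(O)\times O^n$ over $c$. In the coordinates $(c,g)$ the map is the first projection and $dA\,dv=|\det g|^{1-n}dc\,dg$, so the fiber measure is $|\det g|^{1-n}dg=|\det g|\,d^\times g$, where $d^\times g=|\det g|^{-n}dg$ is the bi-invariant measure on $GL_n(F)$. Therefore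
\[
f_{\mathfrak{gl}_n(O)}(c)=\int_{GL_n(F)}1\bigl[gC_cg^{-1}\in\mathfrak{gl}_n(O),\ ge_1\in O^n\bigr]\,|\det g|\,d^\times g .
\]

\emph{Lattices.} Identify $F^n$ with $F[x]/(c)$ by $e_i=x^{i-1}$, so that $O^n=R_c$, $e_1=1$, and $C_c$ is multiplication by $x$. The cosets $GL_n(O)g$ correspond to the lattices $\Lambda=g^{-1}O^n$. The two conditions say that $x\Lambda\subset\Lambda$ and $1\in\Lambda$, that is, $\Lambda$ is an $R_c$-module containing $R_c$. Comparing volumes gives $|\det g|^{-1}=[\Lambda:R_c]$. Each coset has volume $\#GL_n(k)\,q^{-n^2}=\gamma_n$. So the integral is $\gamma_n\sum_\Lambda[\Lambda:R_c]^{-1}$.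

\emph{Duality.} Let $\lambda:F[x]/(c)\to F$ be the coefficient of $x^{n-1}$. The matrix $(\lambda(x^{i+j}))_{0\le i,j<n}$ has entries in $O$, equal to $0$ for $i+j<n-1$ and to $1$ for $i+j=n-1$, so its determinant is $\pm1$. Thus the form $\lambda(ab)$ is perfect on $R_c$, and $\Lambda\mapsto\Lambda^\#=\{b:\lambda(b\Lambda)\subset O\}$ is an inclusion-reversing involution on lattices that fixes $R_c$, preserves indices, and preserves stability under $x$. It takes the $\Lambda$ above to the $x$-stable lattices in $R_c$. These are the ideals of finite index: if $R_c/I$ is finite, it is killed by a power of $t$ by Nakayama's lemma, so $I$ is a lattice.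
\end{proof}

The sum $Z(B)$ depends only on the ring $B$ and not on its structure as an $O$-algebra. Also $Z(B_1\times B_2)=Z(B_1)Z(B_2)$, since the ideals of a product are the products of ideals.

\begin{example}\label{ex:Z}
(1) If $R_c$ is a discrete valuation ring with residue field of size $q'$, then $Z(R_c)=(1-q'^{-1})^{-1}$. For $n=1$ the density is $1$, as it must be.

(2) Let $c=x^2$, so $R_c=O\oplus O\epsilon$ with $\epsilon^2=0$. A sublattice has a unique basis $t^a+b\epsilon$, $t^d\epsilon$ with $a,d\ge0$ and $b\in O/t^d$, and has index $q^{a+d}$. It is an ideal if and only if it contains $t^a\epsilon$, that is, $a\ge d$. So $Z(R_c)=\sum_{d\ge0}\sum_{a\ge d}q^dq^{-a-d}=(1-q^{-1})^{-2}$, in agreement with Proposition~\ref{prop:two}.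

(3) Let $O=k[[t]]$, $n=4$ and $c=(x^2-t)^2$, which in characteristic $2$ is the square of an inseparable polynomial. By Weierstrass division $R_c=k[[t,x]]/(c)$. With $y=t-x^2$ we have $k[[t,x]]=k[[x,y]]$, so $R_c\cong k[[x]][y]/(y^2)$. This is the ring of (2), and $Z(R_c)=(1-q^{-1})^{-2}$. A question about $4\times4$ matrices over $k[[t]]$ has become a question about $2\times2$ matrices over $k[[x]]$.
\end{example}

Proposition~\ref{prop:Z} concerns integral matrices. A matrix with integral characteristic polynomial need not be integral, but it stabilizes a lattice, and only finitely many lattices are needed near a given matrix.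

\begin{lemma}\label{lem:lift}
Let $\mathcal V\subset\mathfrak c_n(O)$ be an open set on which $c\mapsto Z(R_c)$ is finite and continuous. Then every $A\in\mathfrak{gl}_n(F)$ with $\chi(A)\in\mathcal V$ is good for $\chi$.
\end{lemma}

\begin{proof}
Choose a compact open $K\ni A$ with $\chi(K)\subset\mathcal V$, and $j\ge0$ with $K\subset t^{-j}\mathfrak{gl}_n(O)$. For $B\in K$ the lattice $\Lambda=\sum_{i<n}B^iO^n$ is $B$-stable, by Cayley--Hamilton and $\chi(B)\in\mathfrak c(O)$, and $O^n\subset\Lambda\subset t^{-j(n-1)}O^n$. There are finitely many lattices $\Lambda_1,\dots,\Lambda_N$ between these two. So $K$ is a disjoint union of compact open sets $K_i\subset\operatorname{End}_O(\Lambda_i)$. Each $\operatorname{End}_O(\Lambda_i)$ is conjugate to $\mathfrak{gl}_n(O)$, so by Lemma~\ref{lem:ops}(a) and Proposition~\ref{prop:Z} its function $f$ equals $\gamma_nZ(R_c)$ on $\mathcal V$. By Lemma~\ref{lem:dens}(c), $f_K=\sum_if_{K_i}$ is finite and continuous on $\mathcal V$, and by Lemma~\ref{lem:dens}(b) on all of $\mathfrak c(F)$.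
\end{proof}

\section{The induction; coprime factors}\label{sec:induction}

The core of the paper is the following statement.

\begin{theorem}\label{thm:good}
For every non-archimedean local field $F$ and every $n\ge1$, every point of $\mathfrak{gl}_n(F)$ is good for $\chi$.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:frs} and~\ref{thm:cont}, given Theorem~\ref{thm:good}]
A smooth compactly supported measure on $\mathfrak{gl}_n(F)$ is $\mu=\sum_ia_i1_{K_i}dA$, a finite sum with $K_i$ compact open. By Lemma~\ref{lem:dens}(a) and \eqref{eq:compact}, $\chi_*\mu=f\,dc$ with $f=\sum_ia_if_{K_i}$ continuous and compactly supported. With Proposition~\ref{prop:Z} this is Theorem~\ref{thm:cont}. For Theorem~\ref{thm:frs}, $\chi$ is flat with reduced normal fibers by Lemma~\ref{lem:flat}. The function $f$ is bounded, and if $L$ is a compact open set containing its support, then $\chi_*\mu=f\cdot1_L\,dc$.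
\end{proof}

We prove Theorem~\ref{thm:good} by induction on $n$, for all fields at once. For $n=1$, $\chi$ is an affine isomorphism. \emph{From here to the end of Section~\ref{sec:nilp}, fix $n\ge2$ and assume the theorem for all $m<n$ and all non-archimedean local fields $E$.} By \eqref{eq:compact} and Proposition~\ref{prop:Z}, this assumption also gives:
\begin{equation}\label{eq:IH}
\text{for $m<n$, the function $c\mapsto Z(O_E[x]/(c))$ is finite and continuous on $\mathfrak c_m(O_E)$.}
\end{equation}
For $A\in\mathfrak{gl}_n(F)$, the polynomial $\chi(A)$ either has two coprime nonconstant factors, or is a power of an irreducible polynomial of degree at least $2$, or is $(x-a)^n$ with $a\in F$. These cases are Proposition~\ref{prop:coprime}, Propositions~\ref{prop:char0} and~\ref{prop:charp}, and Proposition~\ref{prop:nilp} after translation by $a$. For Theorem~\ref{thm:frs} only the fields $k((t))$ are needed, and the induction never leaves this class.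

\begin{proposition}\label{prop:coprime}
If $\chi(A)=uw$ with $u,w$ monic and coprime, of degrees $n_1,n_2\ge1$, then $A$ is good.
\end{proposition}

\begin{proof}
After conjugation $A=\operatorname{diag}(A_1,A_2)$ with $\chi(A_1)=u$ and $\chi(A_2)=w$. Let $\iota$ be the block diagonal embedding of $\mathfrak{gl}_{n_1}(F)\times\mathfrak{gl}_{n_2}(F)$. The off-diagonal blocks of $[X,A]$ are $X_{12}A_2-A_1X_{12}$ and $X_{21}A_1-A_2X_{21}$. The eigenvalues of these two linear maps of $X_{12}$ and $X_{21}$ are differences of an eigenvalue of $A_1$ and an eigenvalue of $A_2$, which are nonzero because $u$ and $w$ are coprime. So \eqref{eq:transversal} holds, and by Lemma~\ref{lem:slice} it suffices to show that $(A_1,A_2)$ is good for $\chi\iota=\psi\circ(\chi\times\chi)$, where $\psi:\mathfrak c_{n_1}\times\mathfrak c_{n_2}\to\mathfrak c_n$ is multiplication. The differential of $\psi$ at $(u,w)$ is $(\alpha,\beta)\mapsto\alpha w+u\beta$, with $\deg\alpha<n_1$ and $\deg\beta<n_2$. If $\alpha w+u\beta=0$ then $u\mid\alpha$, so $\alpha=0$ and $\beta=0$. Thus the differential is invertible. Conclude by the inductive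 hypothesis and Lemma~\ref{lem:ops}(c),(d).
\end{proof}

\section{Powers of an irreducible polynomial}\label{sec:irred}

Let $\chi(A)=P^m$ with $P$ monic and irreducible over $F$ of degree $s\ge2$, so $n=sm$.

\subsection{Characteristic zero: descent to the centralizer}

\begin{proposition}\label{prop:char0}
If $F$ has characteristic $0$, then $A$ is good.
\end{proposition}

\begin{proof}
The polynomial $P$ is separable. The algebra $F[A]$ is local, with nilpotent maximal ideal $(P(A))$ and residue field $F[x]/(P)$. Since $P'$ is prime to $P$, the element $P'(A)$ is a unit, and Newton's iteration produces $\theta\in F[A]$ with $P(\theta)=0$ and $N=A-\theta$ nilpotent. Then $E=F[\theta]\cong F[x]/(P)$ is a field, $V=F^n$ is an $E$-vector space of dimension $m$, and the centralizer of $\theta$ in $\mathfrak{gl}_n(F)$ is $\mathfrak{gl}_m(E)$. The matrix $A=\theta+N$ lies in $\mathfrak{gl}_m(E)$, with characteristic polynomial $\chi_E(A)=(x-\theta)^m$ over $E$.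

As $P$ is separable, $\theta$ and hence $\operatorname{ad}\theta$ are diagonalizable over $\bar F$. So $\mathfrak{gl}_n(F)=\mathfrak{gl}_m(E)\oplus\operatorname{im}(\operatorname{ad}\theta)$. On the second summand $\operatorname{ad}A=\operatorname{ad}\theta+\operatorname{ad}N$ is the sum of an invertible operator and a nilpotent operator that commutes with it, so it is invertible. Hence \eqref{eq:transversal} holds for the inclusion $\iota$ of $\mathfrak{gl}_m(E)$, and it suffices to show that $A$ is good for $\chi\iota$.

Let $\rho_1,\dots,\rho_s$ be the embeddings of $E$ in $\bar F$ over $F$. Let $\psi:\mathfrak c_m(E)\to\mathfrak c_n(F)$, $\psi(c_E)=\prod_i\rho_i(c_E)$, be the norm from $E[x]$ to $F[x]$; it is a determinant, so a polynomial map over $F$. The decomposition $V\otimes_F\bar F=\bigoplus_iV\otimes_{E,\rho_i}\bar F$ gives $\chi\iota=\psi\circ\chi_E$. The differential of $\psi$ at $(x-\theta)^m$ sends $\alpha\in E[x]$ of degree $<m$ to $\sum_i\rho_i(\alpha)\prod_{j\ne i}(x-\rho_j\theta)^m$. If this vanishes, then $(x-\rho_1\theta)^m$ divides $\rho_1(\alpha)$, since the $\rho_j\theta$ are distinct;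 so $\alpha=0$. Both spaces have dimension $n$ over $F$, so the differential is invertible. By the inductive hypothesis for $(E,m)$, $A$ is good for $\chi_E$. This remains true when $\chi_E$ is viewed over $F$, because the submersive locus and the Haar measures are the same and boxes over $E$ are boxes over $F$. Apply Lemma~\ref{lem:ops}(d).
\end{proof}

The proof used only that $P$ is separable, and it fails otherwise. Let $F=k((t))$ have characteristic $p$, let $E=F(\theta)$ with $\theta^p=t$, and view $\theta$ as a scalar in $\mathfrak{gl}_m(E)\subset\mathfrak{gl}_{pm}(F)$, so that $\chi(\theta)=(x^p-t)^m$. Then $(\operatorname{ad}\theta)^p=\operatorname{ad}(\theta^p)=0$. The image and the kernel of a nonzero nilpotent operator intersect, so their sum is not the whole space, and $\mathfrak{gl}_m(E)$ is not transversal to the class of $\theta$.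

\subsection{Positive characteristic: changing the coefficient ring}

We now argue with the ring $R_c$, as in Example~\ref{ex:Z}(3). If $c\equiv x^n\pmod t$, then $R_c$ has rank $n$ over $k[[t]]$ and rank $v(c_n)$ over $k[[x]]$. So the exchange is a gain when the roots have valuation strictly between $0$ and $1$. The maps $A\mapsto zA+a$ bring us to this situation, unless the best approximation of the roots from $F$ is obstructed by the residue field; in that case $R_c$ is an algebra over a larger ring $k'[[t]]$, again of smaller rank.

\begin{proposition}\label{prop:charp}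
If $F=k((t))$, then $A$ is good.
\end{proposition}

\begin{proof}
\emph{Normalization.} Let $\theta$ be a root of $P$. Since $\theta\notin F$ and $F$ is closed in $F(\theta)$, the values $v(\theta-a)$, $a\in F$, are bounded above. They lie in a discrete subgroup of $\mathbb Q$, so there is a maximum $w$, attained at some $a$. Put $j=\lfloor w\rfloor$, $\theta'=t^{-j}(\theta-a)$ and $\rho=v(\theta')=w-j\in[0,1)$. Replace $A$ by $t^{-j}(A-a)$. Now $\chi(A)=c^*=P_1^m$, with $P_1$ irreducible and $P_1(\theta')=0$. The roots of $P_1$ are conjugate under automorphisms of $\bar F$ over $F$, so all have valuation $\rho\ge0$, and $c^*\in\mathfrak c(O)$. By Lemma~\ref{lem:lift} it suffices to find an open $\mathcal V\ni c^*$ in $\mathfrak c(O)$ on which $Z(R_c)$ is finite and continuous.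

\emph{Case $\rho=0$.} The residue $\zeta$ of $\theta'$ is not in $k$: otherwise $v(\theta'-b)>0$ for some $b\in O$, so $v(\theta-a-t^jb)>j=w$, against the maximality of $w$. By Hensel's lemma $\bar P_1$ is a power of an irreducible polynomial, which is the minimal polynomial $Q$ of $\zeta$ over $k$, of degree $d\ge2$. So $\bar c^*=Q^{m'}$ with $m'd=n$ and $m'<n$. Let $k'=k(\zeta)$, $O'=k'[[t]]$, $\Gamma=\operatorname{Gal}(k'/k)$ acting on $O'[x]$ through coefficients, and
\[
\mathcal V=\{c\in\mathfrak c_n(O):\bar c=Q^{m'}\},\qquad\mathcal V'=\{c'\in\mathfrak c_{m'}(O'):\bar c'=(x-\zeta)^{m'}\}.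
\]
We have $Q^{m'}=\prod_{g\in\Gamma}(x-g\zeta)^{m'}$ with pairwise coprime factors. For $c'\in\mathcal V'$ the product $\prod_gg(c')$ is $\Gamma$-invariant and lies in $\mathcal V$. For $c\in\mathcal V$, Hensel's lemma over $O'$ gives a unique factorization $c=\prod_gc_g$ with $\bar c_g=(x-g\zeta)^{m'}$, and uniqueness forces $c_g=g(c')$ with $c'$ the factor indexed by the identity. So $c'\mapsto\prod_gg(c')$ is a continuous bijection $\mathcal V'\to\mathcal V$ of compact Hausdorff spaces, and its inverse $c\mapsto c'$ is continuous.

We claim that the natural map $R_c\to O'[x]/(c')$ is an isomorphism. Both sides are free $O$-modules of rank $n$. Modulo $t$ the map is $k[x]/(Q^{m'})\to k'[x]/((x-\zeta)^{m'})$. It is injective: a polynomial over $k$ divisible by $(x-\zeta)^{m'}$ is divisible by all its conjugates, hence by $Q^{m'}$. Both sides have dimension $n$ over $k$, so it is bijective. By Nakayama's lemma $R_c\to O'[x]/(c')$ is surjective, and a surjection between free modules of the same rank is an isomorphism. So $Z(R_c)=Z(O'[x]/(c'))$, which is finite and continuous in $c'$ by \eqref{eq:IH} for $k'((t))$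 and $m'$.

\emph{Case $0<\rho<1$.} All $n$ roots of $c^*$ have valuation $\rho$. So $c^*\equiv x^n\pmod t$, and its constant term has valuation $e=n\rho$, an integer with $1\le e\le n-1$. Let $\mathcal V$ be the compact open set of $c\in\mathfrak c(O)$ with $c\equiv x^n\pmod t$ and $v(c_n)=e$. For $c\in\mathcal V$, Weierstrass division over $k[[t]]$ gives $R_c=k[[t,x]]/(c)$. Now view $c$ in $k[[x]][[t]]$. Modulo $x$ it is $c_n$, of order $e$ in $t$. By Weierstrass preparation $c=u\tilde c$, with $u\in k[[t,x]]^\times$ and $\tilde c\in k[[x]][t]$ distinguished of degree $e$ in $t$. By Weierstrass division over $k[[x]]$,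
\[
R_c\cong k[[t,x]]/(\tilde c)=k[[x]][t]/(\tilde c).
\]
By \eqref{eq:IH} for the field $k((x))$ and $e<n$, the function $Z(k[[x]][t]/(\tilde c))$ is finite and continuous in $\tilde c$. It remains to see that $c\mapsto\tilde c$ is continuous. As $k$ is finite, $k[[t,x]]$ is a compact topological ring in the $(t,x)$-adic topology, which induces the given topologies on $\mathcal V$ and on $\mathfrak c_e(k[[x]])$. The units, the distinguished polynomials of degree $e$ in $t$, and $\mathcal V$ are closed subsets. So the set of triples $(c,u,\tilde c)$ with $c\in\mathcal V$ and $c=u\tilde c$ is compact. By existence and uniqueness in the preparation theorem it projects bijectively, hence homeomorphically, onto $\mathcal V$.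
\end{proof}

The polynomial $\tilde c$ may be inseparable or have repeated factors over $k((x))$. This is harmless because \eqref{eq:IH} holds at every polynomial; a statement valid almost everywhere would not suffice. The second case is the only place where the symmetric shape of the ring $k[[t,x]]$ is used.

\section{Nilpotent matrices}\label{sec:nilp}

The dilation $A\mapsto tA$ contracts toward $0$ only. For a nilpotent $e\ne0$ we need a space through $e$, transversal to its class, and a contraction of that space that fixes $e$ and covers $\tau_t$. Since $ze$ is conjugate to $e$, a dilation corrected by a conjugation fixes $e$. The construction is simplest in terms of $F[x]$-modules: $e$ defines the module $\bigoplus_iF[x]/(x^{\lambda_i})$, and we deform its presentation matrix $\operatorname{diag}(x^{\lambda_i})$.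

\subsection{The slices $S_\lambda$}

Let $\lambda=(\lambda_1\le\dots\le\lambda_r)$ be a partition of $n$ into $r$ positive parts. Let $S=S_\lambda$ be the affine space of $r\times r$ matrices $M$ over $F[x]$ with
\[
M_{ij}=\delta_{ij}x^{\lambda_i}+m_{ij},\qquad m_{ij}=\sum_{0\le l<\min(\lambda_i,\lambda_j)}m_{ij}^{(l)}x^l .
\]
The $m_{ij}^{(l)}$ are coordinates; $S(O)$ is the set where they are all integral, and $dM$ gives it volume $1$. Let $M_0=\operatorname{diag}(x^{\lambda_1},\dots,x^{\lambda_r})$ be the origin.

In column $j$ the diagonal entry is monic of degree $\lambda_j$ and the other entries have degree $<\lambda_j$. So in the expansion of $\det M$ the identity permutation contributes a monic polynomial of degree $n$ and the others have degree $<n$: $\det M\in\mathfrak c_n(F)$. By the Smith normal form, $\operatorname{coker}M=F[x]^r/MF[x]^r$ has dimension $n$, and $x$ acts on it with characteristic polynomial $\det M$. Column $j$ gives the relation $x^{\lambda_j}e_j=-\sum_im_{ij}e_i$, with $\deg m_{ij}<\lambda_i$. Hence the span of the $n$ vectors $v_{j,l}=x^le_j$, $0\le l<\lambda_j$, is $x$-stable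 and contains the generators $e_j$; these vectors form a basis. Let $A_M\in\mathfrak{gl}_n(F)$ be the matrix of $x$ in this basis:
\[
A_Mv_{j,l}=v_{j,l+1}\quad(l<\lambda_j-1),\qquad A_Mv_{j,\lambda_j-1}=-\sum_{i,l}m_{ij}^{(l)}v_{i,l}.
\]
Then $\chi(A_M)=\det M$. The map $M\mapsto A_M$ is an affine embedding. The image $T$ of its linear part has as a basis the elementary matrices $E_{ij}^{(l)}$, $0\le l<\min(\lambda_i,\lambda_j)$, where $E_{ij}^{(l)}$ sends $v_{j,\lambda_j-1}$ to $v_{i,l}$ and the other basis vectors to $0$. The matrix $e=A_{M_0}$ is nilpotent of Jordan type $\lambda$.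

For $\lambda=(n)$, $S$ is $\mathfrak c_n(F)$, $\det$ is the identity, and $A_M$ is the companion matrix. For $\lambda=(1^n)$, $M=x-A_M$ and $S$ is $\mathfrak{gl}_n(F)$ itself, with $e=0$.

For $z\in F^\times$ and $a\in F$ put
\[
(\tau_zM)_{ij}(x)=z^{\lambda_j}M_{ij}(x/z),\qquad(\sigma_aM)(x)=M(x-a).
\]
For $\lambda=(1^n)$ these are $A\mapsto zA$ and $A\mapsto A+a$. Let
\[
\kappa_\lambda=\sum_{i<j}\min(\lambda_i,\lambda_j).
\]
By \eqref{eq:centralizer}, $2\kappa_\lambda$ is the codimension of the class of $e$ in $\chi^{-1}(x^n)$, and $\kappa_\lambda\ge1$ if $r\ge2$.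

\begin{lemma}\label{lem:actions}
\begin{enumerate}
\item[(a)] The maps $\tau_z,\sigma_a$ preserve $S$, commute with $\det$ (that is, $\det\tau_zM=\tau_z\det M$ and $\det\sigma_aM=\sigma_a\det M$), and satisfy $\tau_z\sigma_b=\sigma_{zb}\tau_z$. Moreover $\tau_tS(O)\subset S(O)$, and $\sigma_bS(O)=S(O)$ for $b\in O$.
\item[(b)] $\tau_zM_0=M_0$, $\tau_zM\to M_0$ as $z\to0$, and the sets $\tau_t^jS(O)$ are compact open with intersection $\{M_0\}$.
\item[(c)] $A_{\sigma_aM}$ is conjugate to $A_M+a$, and $A_{\tau_zM}=zDA_MD^{-1}$, where $Dv_{j,l}=z^{-l}v_{j,l}$.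
\item[(d)] $\sigma_a$ preserves $dM$, and $\tau_t$ multiplies volumes by $q^{-n(n+1)/2-\kappa_\lambda}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (b) Substituting $x-a$ for $x$ preserves degrees and leading coefficients. The map $\tau_z$ multiplies $m_{ij}^{(l)}$ by $z^{\lambda_j-l}$, and $\lambda_j-l\ge1$. Taking the factor $z^{\lambda_j}$ out of column $j$ gives $\det\tau_zM=z^n(\det M)(x/z)$. Both $\tau_z\sigma_bM$ and $\sigma_{zb}\tau_zM$ have entries $z^{\lambda_j}M_{ij}(x/z-b)$.

(c) The substitution $x\mapsto x+a$ on $F[x]^r$ induces a linear isomorphism $\operatorname{coker}\sigma_aM\to\operatorname{coker}M$ that turns multiplication by $x$ into multiplication by $x+a$. For $l<\lambda_j-1$ we have $zDA_MD^{-1}v_{j,l}=z^{1+l}Dv_{j,l+1}=v_{j,l+1}$, and $zDA_MD^{-1}v_{j,\lambda_j-1}=-\sum_{i,l}z^{\lambda_j-l}m_{ij}^{(l)}v_{i,l}$.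

(d) The map $\sigma_a$ is affine with unipotent linear part. The map $\tau_t$ multiplies volumes by $q^{-W}$ with $W=\sum_{i,j}\sum_{l<\min(\lambda_i,\lambda_j)}(\lambda_j-l)$. The diagonal entries contribute $\sum_j\lambda_j(\lambda_j+1)/2$. For $i<j$ the entries $(i,j)$ and $(j,i)$ together contribute
\[
\sum_{l<\lambda_i}(\lambda_i+\lambda_j-2l)=\lambda_i(\lambda_i+\lambda_j)-\lambda_i(\lambda_i-1)=\lambda_i\lambda_j+\min(\lambda_i,\lambda_j).
\]
Since $\frac12\sum_j\lambda_j^2+\sum_{i<j}\lambda_i\lambda_j=\frac{n^2}2$, we get $W=\frac{n(n+1)}2+\kappa_\lambda$.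
\end{proof}

\begin{lemma}\label{lem:trans}
For every $M\in S$ we have $[\mathfrak{gl}_n(F),A_M]+T=\mathfrak{gl}_n(F)$. For $M=M_0$ the same holds over any field.
\end{lemma}

\begin{proof}
Let $M=M_0$, and let $\mathfrak z$ be the centralizer algebra of $e$. From $\operatorname{tr}([X,e]Y)=\operatorname{tr}(X[e,Y])$ we see that $[\mathfrak{gl}_n,e]=\mathfrak z^\perp$ for the trace form. By \eqref{eq:centralizer}, $\dim T=\sum_{i,j}\min(\lambda_i,\lambda_j)=\dim\mathfrak z$. So it suffices to show that $T\cap\mathfrak z^\perp=0$. For $\max(0,\lambda_j-\lambda_i)\le b\le\lambda_j-1$ we have $x^{\lambda_i}\cdot x^be_j=0$ in $\operatorname{coker}M_0$, so there is a module endomorphism $H\in\mathfrak z$ with $He_i=x^be_j$ and $He_{i'}=0$ for $i'\ne i$. Let $Y=\sum y_{i'j'}^{(l')}E_{i'j'}^{(l')}\in T$. Then $YHv_{i,l}=Y(x^{l+b}e_j)$ vanishes unless $l+b=\lambda_j-1$, and in that case its $v_{i,l}$-coefficient is $y_{ij}^{(l)}$. So $\operatorname{tr}(YH)=y_{ij}^{(\lambda_j-1-b)}$. As $b$ runs over its range, $l=\lambda_j-1-b$ runs over $0\le l<\min(\lambda_i,\lambda_j)$. Hence $Y\in\mathfrak z^\perp$ forces $Y=0$.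

The set of $M$ for which the claim holds is open, being defined by a maximal rank condition. It is invariant under $\tau_z$: as $D$ is diagonal, $DTD^{-1}=T$, so conjugating by $D$ and scaling by $z$ turns $[\mathfrak{gl}_n,A_M]+T$ into $[\mathfrak{gl}_n,A_{\tau_zM}]+T$. Since $\tau_zM\to M_0$, the set is all of $S$.
\end{proof}

By Lemma~\ref{lem:slice}, $\det:S\to\mathfrak c(F)$ is generically submersive, its submersive locus is $S^\circ=\{M:A_M\text{ regular}\}$, and
\begin{equation}\label{eq:star}
A_M\text{ is good for }\chi\iff M\text{ is good for }\det .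
\end{equation}
To run an induction on the type we must know which nilpotent classes meet the slice. Let $\nu(\lambda)=\sum_{i\ge1}\operatorname{rank}(e^i)$ for $e$ nilpotent of type $\lambda$.

\begin{lemma}\label{lem:types}
Let $M\in S_\lambda$ with $A_M$ nilpotent, of type $\lambda'$. Then $M=M_0$ or $\nu(\lambda')>\nu(\lambda)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:actions}, $A_{\tau_zM}$ is conjugate to $zA_M$ and tends to $e$ as $z\to0$. Rank is lower semicontinuous, so $\operatorname{rank}(A_M^i)\ge\operatorname{rank}(e^i)$ for all $i$. The ranks of the powers determine the type. So either $\nu(\lambda')>\nu(\lambda)$ or $\lambda'=\lambda$.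

Suppose $\lambda'=\lambda$, so $\operatorname{coker}M\cong\operatorname{coker}M_0$. The ideal generated by the entries of an $r\times r$ presentation matrix is the $(r-1)$-st Fitting ideal, an invariant of the module; for $M_0$ it is $(x^{\lambda_1})$. So $x^{\lambda_1}$ divides all entries of $M$. The polynomials $m_{1j}$ and $m_{i1}$ have degree $<\lambda_1$, so they vanish. If $r=1$ this says $M=M_0$. Otherwise $M=(x^{\lambda_1})\oplus M'$ with $M'\in S_{(\lambda_2,\dots,\lambda_r)}$, and $\operatorname{coker}M'\cong\bigoplus_{i\ge2}F[x]/(x^{\lambda_i})$ by uniqueness in the structure theorem. Induction on $r$ gives $M=M_0$.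
\end{proof}

\subsection{The contraction}

\begin{proposition}\label{prop:nilp}
Every nilpotent matrix in $\mathfrak{gl}_n(F)$ is good for $\chi$.
\end{proposition}

\begin{proof}
We use downward induction on $\nu(\lambda)$, where $\lambda$ is the type. By \eqref{eq:star} and invariance under conjugation, it suffices to show that $M_0$ is good for $\det$ on $S=S_\lambda$. If $r=1$, $\det$ is the identity. Let $r\ge2$, and assume that nilpotent matrices of type $\lambda'$ are good whenever $\nu(\lambda')>\nu(\lambda)$.

The shell $S(O)\setminus\tau_tS(O)$ is too large: it contains the points $\sigma_aM_0$, $a\in O^\times$, which are as singular as $M_0$. As in the case $n=2$, we contract toward all of them. For $j\ge0$ and $a\in O$ put $B_j(a)=\sigma_a\tau_t^jS(O)$. From $\sigma_{a+t^jb}\tau_t^j=\sigma_a\tau_t^j\sigma_b$ we see that $B_j(a)$ depends only on $a$ modulo $t^j$, and that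
\[
B_{j+1}(a+t^jb)=\sigma_a\tau_t^jB_1(b)\subset B_j(a)\qquad(b\in O).
\]
Since $\det B_j(a)\subset D_j(a)$, \eqref{eq:disjoint} shows that for fixed $j$ the $B_j(a)$, $a\in O/t^j$, are disjoint. Let $E_j=\bigsqcup_{a\in O/t^j}B_j(a)$, so that $S(O)=E_0\supset E_1\supset\cdots$, and let $U=E_0\setminus E_1$, a compact open set.

\emph{Decomposition.} A set $B_{j+1}(a')$ lies in $B_j(a')$, so it meets $B_j(a)$ only if $a'\equiv a\pmod{t^j}$. Therefore
\[
B_j(a)\setminus E_{j+1}=B_j(a)\setminus\bigcup_bB_{j+1}(a+t^jb)=\sigma_a\tau_t^j\Bigl(S(O)\setminus\bigcup_bB_1(b)\Bigr)=\sigma_a\tau_t^jU,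
\]
and $E_j\setminus E_{j+1}=\bigsqcup_{a\in O/t^j}\sigma_a\tau_t^jU$. If $M\in\bigcap_jE_j$, say $M\in B_j(a_j)$, then $a_{j+1}\equiv a_j\pmod{t^j}$ by nesting and disjointness. So there is $a\in O$ with $M\in B_j(a)$ for all $j$, and $\sigma_{-a}M\in\bigcap_j\tau_t^jS(O)=\{M_0\}$. The matrix $A_{\sigma_aM_0}$ is conjugate to $e+a$, which is not regular as $r\ge2$. Hence $\bigcap_jE_j$ does not meet $S^\circ$, and
\begin{equation}\label{eq:decomp}
S(O)\cap S^\circ=\bigsqcup_{j\ge0}\ \bigsqcup_{a\in O/t^j}\bigl(\sigma_a\tau_t^jU\cap S^\circ\bigr).
\end{equation}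

\emph{Every $M\in U$ is good for $\det$.} By \eqref{eq:star} we must show that $A_M$ is good. If $\chi(A_M)$ is not of the form $(x-a)^n$ with $a\in F$, this follows from Propositions~\ref{prop:coprime}, \ref{prop:char0} and~\ref{prop:charp}. If $\chi(A_M)=(x-a)^n$, then $a\in O$ because $\det M\in\mathfrak c(O)$, and $M'=\sigma_{-a}M$ has $A_{M'}$ nilpotent. We have $M'\ne M_0$, since $\sigma_aM_0=\sigma_a\tau_tM_0\in B_1(a)$ is not in $U$. By Lemma~\ref{lem:types} and the induction on $\nu$, $A_{M'}$ is good. So is $A_M$, which is conjugate to $A_{M'}+a$.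

\emph{Summation.} By \eqref{eq:compact}, $f_U=f_U^{\det}$ is continuous and bounded by some $C$, and it vanishes off $\mathfrak c(O)$. The maps $\sigma_a\tau_t^j$ on $S$ and on $\mathfrak c(F)$ multiply volumes by $q^{-j(n(n+1)/2+\kappa_\lambda)}$ and $q^{-jn(n+1)/2}$. By \eqref{eq:decomp}, countable additivity of the fiber measure, and Lemma~\ref{lem:ops}(a), at every $c\in\mathfrak c(F)$,
\[
f_{S(O)}(c)=\sum_{j\ge0}q^{-\kappa_\lambda j}\sum_{a\in O/t^j}f_U\bigl(\tau_t^{-j}\sigma_{-a}c\bigr).
\]
The summand indexed by $(j,a)$ is continuous and vanishes off $D_j(a)$. By \eqref{eq:disjoint} the $j$-th term is bounded by $Cq^{-\kappa_\lambda j}$. As $\kappa_\lambda\ge1$, the series converges uniformly. So $f_{S(O)}$ is finite and continuous, and $M_0$ is good for $\det$.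
\end{proof}

This completes the proof of Theorem~\ref{thm:good}, and with it of Theorems~\ref{thm:frs} and~\ref{thm:cont}.

\section{The constant $\beta_n$}\label{sec:const}

Let $f=f^\chi_{\mathfrak{gl}_n(O)}$, which is continuous by Theorem~\ref{thm:cont}.

\subsection{Split polynomials}

A matrix with split characteristic polynomial stabilizes a full flag, so it is triangular in a suitable integral basis. We integrate over pairs (flag, triangular matrix). The constant is the volume of the space of flags: the number of full flags in $k^n$ is $\prod_{i=1}^n\frac{q^i-1}{q-1}=\beta_nq^{n(n-1)/2}$.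

\begin{proof}[Proof of Theorem~\ref{thm:const}(i)]
Let $B\subset GL_n$ be the group of upper triangular matrices, $\mathfrak b(O)$ the set of upper triangular matrices in $\mathfrak{gl}_n(O)$, and $N$ the group of lower unipotent matrices whose entries below the diagonal lie in $tO$. Haar measure $du$ in these entries gives $N$ volume $q^{-n(n-1)/2}$; it is left invariant, as left multiplication by $u_0\in N$ is affine with unipotent linear part. Let $w_i\in GL_n(O)$ be lifts of representatives of $GL_n(k)/B(k)$, one for each flag in $k^n$.

\emph{Every full flag in $F^n$ is uniquely $w_iu\mathcal F_0$, with $u\in N$ and $\mathcal F_0$ the standard flag.} Intersecting a flag with $O^n$ gives a chain of direct summands, and an adapted basis shows that $GL_n(O)$ acts transitively, with stabilizer $B(O)$. For $g\in GL_n(O)$ there is a unique $i$ such that $w_i^{-1}g$ is upper triangular modulo $t$. Its leading principal minors are units, so it has a unique factorization $ub$ with $u$ lower unipotent and $b\in B(O)$, both integral. Uniqueness of the factorization over $k$ gives $\bar u=1$.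

Let $\Omega$ be the set of $A\in\mathfrak{gl}_n(O)$ with $n$ distinct eigenvalues in $O$. Such an $A$ stabilizes exactly $n!$ full flags, one for each ordering of its eigenlines, and it stabilizes $w_iu\mathcal F_0$ if and only if $(w_iu)^{-1}A(w_iu)\in\mathfrak b(O)$. Put $\Delta(b)=\prod_{i<j}(b_{ii}-b_{jj})$. The maps $\Theta_i(u,b)=(w_iu)b(w_iu)^{-1}$, on $N\times\{b\in\mathfrak b(O):\Delta(b)\ne0\}$, take values in $\Omega$, and together they cover each point of $\Omega$ exactly $n!$ times.

The Jacobian of $\Theta_i$ has absolute value $|\Delta(b)|$. Indeed, $\Theta_i(u_0u,b)$ is the conjugate of $ubu^{-1}$ by $w_iu_0$, so it suffices to treat $(u,b)\mapsto ubu^{-1}$ at $u=1$. The differential is $(X,Y)\mapsto[X,b]+Y$, with $X$ strictly lower and $Y$ upper triangular, and its determinant is that of $X\mapsto[X,b]$ modulo upper triangular matrices. For $i>j$,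
\[
[E_{ij},b]=\sum_{l\ge j}b_{jl}E_{il}-\sum_{m\le i}b_{mi}E_{mj}=(b_{jj}-b_{ii})E_{ij}+\text{terms }E_{i'j'}\text{ with }i'-j'<i-j ,
\]
so the map is triangular with determinant $\pm\Delta(b)$.

Let $\pi(\alpha)=\prod_i(x-\alpha_i)$ for $\alpha\in O^n$, and $\Delta(\alpha)=\prod_{i<j}(\alpha_i-\alpha_j)$. The differential of $\pi$ sends the $i$-th basis vector to $-\prod_{j\ne i}(x-\alpha_j)$. Composing with evaluation at $\alpha_1,\dots,\alpha_n$, of determinant $\pm\Delta$, gives a diagonal matrix of determinant $\pm\Delta^2$. So $\pi$ has Jacobian $\pm\Delta$, and on $\{\Delta\ne0\}$ it is $n!$-to-$1$ onto an open set $\mathcal S\subset\mathfrak c(O)$, with $\Omega=\chi^{-1}(\mathcal S)\cap\mathfrak{gl}_n(O)$. For Borel $\psi\ge0$, apply \eqref{eq:cv} to the $\Theta_i$, integrate out $u$ and the entries of $b$ above the diagonal, and apply \eqref{eq:cv} to $\pi$: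
\[
\int_\Omega\psi(\chi(A))\,dA=\frac{\beta_n}{n!}\int_{O^n}\psi(\pi(\alpha))\,|\Delta(\alpha)|\,d\alpha=\beta_n\int_{\mathcal S}\psi(c)\,dc .
\]
So $f=\beta_n$ almost everywhere on $\mathcal S$. By continuity this holds on the closure of $\mathcal S$, which contains $\pi(O^n)$.
\end{proof}

\subsection{The maximum for $n\le3$}

\begin{proof}[Proof of Theorem~\ref{thm:const}(ii)]
The two formulations are equivalent because $f(c)=\gamma_nZ(R_c)$ on $\mathfrak c(O)$, $f=0$ elsewhere, and $\beta_n=\gamma_n(1-q^{-1})^{-n}$. For $n=1$, $f=1$ on $\mathfrak c(O)$. For $n=2$, the continuous density of Proposition~\ref{prop:two} is $f$. Let $n=3$ and $C=C_3(F)$, which is finite by Theorem~\ref{thm:cont}. Let $c\in\mathfrak c_3(O)$.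

If $\bar c$ has two coprime factors, then $c=c'c''$ by Hensel's lemma. The finite $O$-module $O[x]/(c',c'')$ vanishes modulo $t$, hence vanishes, so $R_c\cong R_{c'}\times R_{c''}$ and $Z(R_c)\le(1-q^{-1})^{-3}$ by the cases $n=1,2$. If $\bar c$ is irreducible, then $R_c$ is a discrete valuation ring with uniformizer $t$ and residue field of size $q^3$, and $Z(R_c)=(1-q^{-3})^{-1}\le(1-q^{-1})^{-3}$. In both cases $f(c)\le\beta_3$. As $3$ is prime, the remaining case is $\bar c=(x-\bar a)^3$. Translation by $a\in O$ preserves $\mathfrak{gl}_3(O)$, so $f\circ\sigma_a=f$, and we may restrict to $\mathcal W=\{c\in\mathfrak c(O):\bar c=x^3\}$.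

For a partition $\lambda$ of $3$ let $\mathcal N_\lambda$ be the compact open set of $A\in\mathfrak{gl}_3(O)$ with $\bar A$ nilpotent of type $\lambda$. On $\mathcal W$ we have $f=\sum_\lambda f_{\mathcal N_\lambda}$. Let $S_\lambda(tO)$ be the set of $M\in S_\lambda$ with all coordinates in $tO$. The map $a(g,M)=gA_Mg^{-1}$ sends $GL_3(O)\times S_\lambda(tO)$ to $\mathcal N_\lambda$, and on residue classes it is $\bar g\mapsto\bar g\bar e\bar g^{-1}$. By Lemma~\ref{lem:trans} over $k$, its differential is surjective modulo $t$ at $(1,M_0)$, hence at all $(g,M_0)$. Every residue class in $\mathcal N_\lambda$ is hit by the same number of residue classes, namely the order of the centralizer of $\bar e$ in $GL_3(k)$. By Lemma~\ref{lem:hensel}, $a$ pushes Haar measure to a positive constant times $1_{\mathcal N_\lambda}dA$. Since $\chi(a(g,M))=\det M$, there is a constant $K_\lambda>0$ such that $f_{\mathcal N_\lambda}$ is $K_\lambda$ times the density of $\det_*(1_{S_\lambda(tO)}dM)$, almost everywhere. There are three types.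

\emph{Type $(3)$.} Here $\det$ is the identity and $S_\lambda(tO)=\mathcal W$, so $f_{\mathcal N_\lambda}=K_{(3)}$ on $\mathcal W$.

\emph{Type $(1,1,1)$.} Here $\mathcal N_\lambda=t\,\mathfrak{gl}_3(O)$, and Lemma~\ref{lem:ops}(a) gives $f_{\mathcal N_\lambda}(c)=q^{-9+6}f(\tau_t^{-1}c)\le q^{-3}C$.

\emph{Type $(1,2)$.} Write
\[
M=\begin{pmatrix}x-\alpha&u\\ w&x^2+a_1x+a_0\end{pmatrix},\qquad\det M=(x-\alpha)(x^2+a_1x+a_0)-uw,
\]
with $\alpha,u,w,a_1,a_0\in tO$. Substituting $w=s/u$ for fixed $u$, we find that $(u,w)\mapsto s=uw$ pushes Haar measure on $(tO)^2$ to the measure on $tO$ with density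
\[
\int_{1\le v(u)\le v(s)-1}|u|^{-1}du=(1-q^{-1})(v(s)-1).
\]
For fixed $\alpha$, the polynomial $c=\det M$ has coefficients $c_1=a_1-\alpha$, $c_2=a_0-\alpha a_1$, $c_3=-\alpha a_0-s$. So $(a_1,a_0,s)\mapsto c$ is a measure-preserving bijection $(tO)^3\to\mathcal W$, and $s=-c(\alpha)$. Integrating over $\alpha$, the density of $\det_*(1_{S_\lambda(tO)}dM)$ on $\mathcal W$ is $(1-q^{-1})\Phi(c)$, with
\[
\Phi(c)=\int_{tO}\bigl(v(c(\alpha))-1\bigr)d\alpha=\sum_\theta\int_{tO}v(\alpha-\theta)\,d\alpha-q^{-1},
\]
where $\theta$ runs over the three roots of $c$ with multiplicity. Fix a root $\theta$, and by compactness choose $\alpha_0\in tO$ with $v(\alpha_0-\theta)\le\infty$ maximal. Then $v(\alpha-\theta)\le v(\alpha-\alpha_0)$ for all $\alpha\in tO$: otherwise $v(\alpha_0-\theta)=v(\alpha-\alpha_0)<v(\alpha-\theta)$, against maximality. Hence $\int_{tO}v(\alpha-\theta)\,d\alpha\le\int_{tO}v(\alpha)\,d\alpha<\infty$, with equality if $\theta\in tO$. So $\Phi\le\Phi_{\max}=3\int_{tO}v(\alpha)\,d\alpha-q^{-1}$, with equality if all roots lie in $tO$.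

Put $Q=K_{(3)}+K_{(1,2)}(1-q^{-1})\Phi_{\max}$. Then $f\le Q+q^{-3}C$ almost everywhere on $\mathcal W$, hence everywhere on $\mathcal W$ by continuity. We determine $Q$ from part (i). The polynomials $c=\prod_i(x-\alpha_i)$ with distinct $\alpha_i\in tO$ form a nonempty open subset of $\mathcal W$. For almost all of them $f(c)=Q+q^{-3}f(\tau_t^{-1}c)$, and both $c$ and $\tau_t^{-1}c=\prod_i(x-\alpha_i/t)$ split over $O$. So $\beta_3=Q+q^{-3}\beta_3$. Collecting the cases,
\[
C\le\max\bigl(\beta_3,\ (1-q^{-3})\beta_3+q^{-3}C\bigr).
\]
Since $C$ is finite, either alternative gives $C\le\beta_3$. With (i), $C=\beta_3$.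
\end{proof}

The argument needs, for each type $\lambda$ other than $(n)$ and $(1^n)$, that $f_{\mathcal N_\lambda}$ is largest at polynomials with all roots in $tO$. For $n=3$ there is one such type, and its density is an explicit integral in one variable.

\begin{thebibliography}{1}

\bibitem{AGKS}
Avraham Aizenbud, Dmitry Gourevitch, David Kazhdan, and Eitan Sayag,
\emph{The jet schemes of the nilpotent cone of $\mathfrak{gl}_n$ over $\mathbb{F}_\ell$ and analytic properties of the Chevalley map},
arXiv:2602.16384 (2026).

\end{thebibliography}
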